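\title{The Tur\'an problem for the Fano plane in the $\ell_p$-norm, $p\ge 3$}

\begin{abstract}
The $\ell_p$-norm of a $3$-graph is the sum of the $p$-th powers of the codegrees of its pairs of vertices. We show that for every integer $k\ge 3$ and all large $n$, the balanced complete bipartite $3$-graph is the unique $n$-vertex $3$-graph with no Fano plane that maximizes the $\ell_k$-norm. The same holds for every real exponent $p\ge 3$, together with a stability statement. The main step is an inequality, obtained by counting over four-element sets, that bounds the third moment of the codegrees by the first two. A cubic majorant of $x^p$ then reduces every exponent $p\ge3$ to the known cases $p=1$ and $p=2$.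
\end{abstract}

\section{Introduction}

A \emph{$3$-graph} $\mathcal{H}$ is a collection of $3$-element subsets, called edges, of a finite vertex set $V$. The \emph{codegree} $d(uv)$ of a pair of vertices is the number of vertices $w$ with $uvw\in\mathcal{H}$. For real $p\ge1$, the \emph{$\ell_p$-norm} of $\mathcal{H}$ is
\[
\|\mathcal{H}\|_p=\sum_{uv\in\binom{V}{2}} d(uv)^p ;
\]
only the pairs covered by an edge contribute. Each edge contains three pairs, so $\|\mathcal{H}\|_1=3|\mathcal{H}|$. For an integer $k$, the number $d(uv)^k$ counts sequences of $k$ edges through the pair $uv$, so $\|\mathcal{H}\|_k$ counts ``books'' of $k$ edges with a common spine, repetitions allowed.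

The \emph{Fano plane} $\mathbb{F}$ is the $3$-graph on $\{1,\dots,7\}$ with edges $123$, $145$, $167$, $246$, $257$, $347$, $356$; we call its vertices points and its edges lines. A $3$-graph is \emph{$\mathbb{F}$-free} if it contains no copy of $\mathbb{F}$. Let
\[
\mathrm{ex}_p(n,\mathbb{F})=\max\{\|\mathcal{H}\|_p:\ \mathcal{H}\text{ is an $\mathbb{F}$-free $3$-graph on $n$ vertices}\},
\]
and call $\mathcal{H}$ \emph{$p$-extremal} if it attains this maximum. The \emph{complete bipartite} $3$-graph with parts $V_1,V_2$ consists of all triples that meet both parts. It is $\mathbb{F}$-free, because every $2$-coloring of the points of $\mathbb{F}$ has a monochromatic line. Let $\mathbb{B}_n$ be the complete bipartite $3$-graph with parts of sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$.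

For $p=1$, results of De Caen--F\"uredi, F\"uredi--Simonovits \cite{FS}, Keevash--Sudakov \cite{KS} and Bellmann--Reiher show that $\mathbb{B}_n$ is the unique extremal $3$-graph for large $n$. The same is known for $p=2$. The problem studied here comes from the paper of Hou, Liu and Zhang \cite{HLZ} on the $\ell_2$-norm: \emph{for an integer $k\ge3$, determine $\mathrm{ex}_k(n,\mathbb{F})$ for all sufficiently large $n$.}

The natural guess is again $\mathbb{B}_n$. Among complete bipartite $3$-graphs with parts of sizes $sn$ and $(1-s)n$, the quantity $2\|\mathcal{H}\|_3/n^5$ tends to $2y+y^2$ with $y=s(1-s)$, which is largest at $s=\frac12$. But the guess does not follow from the cases $p=1,2$. As $p$ grows, the norm is carried more and more by the pairs of codegree close to $n$. Only half of the pairs of $\mathbb{B}_n$ are of this kind, and a $3$-graph with fewer edges but more such pairs would win for large $p$. We show that no $\mathbb{F}$-free $3$-graph does.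

\begin{theorem}\label{thm:integer}
Let $k\ge3$ be an integer. For all sufficiently large $n$,
\[
\mathrm{ex}_k(n,\mathbb{F})=\|\mathbb{B}_n\|_k=\Big\lfloor\frac n2\Big\rfloor\Big\lceil\frac n2\Big\rceil (n-2)^k+\binom{\lfloor n/2\rfloor}{2}\Big\lceil\frac n2\Big\rceil^k+\binom{\lceil n/2\rceil}{2}\Big\lfloor\frac n2\Big\rfloor^k ,
\]
and $\mathbb{B}_n$ is the unique extremal $3$-graph. In particular, $\mathrm{ex}_k(n,\mathbb{F})=\big(\frac14+2^{-k-2}+o(1)\big)n^{k+2}$.
\end{theorem}

The formula for $\|\mathbb{B}_n\|_k$ is immediate: a pair meeting both parts has codegree $n-2$, and a pair inside one part has codegree equal to the size of the other part. Theorem~\ref{thm:integer} is therefore contained in part (a) of the following result.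

\begin{theorem}\label{thm:real}
Let $p\ge3$ be real.
\begin{enumerate}
\item[(a)] For $n\ge n_0(p)$ we have $\mathrm{ex}_p(n,\mathbb{F})=\|\mathbb{B}_n\|_p$, and $\mathbb{B}_n$ is the unique extremal $3$-graph.
\item[(b)] For every $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that every $\mathbb{F}$-free $3$-graph $\mathcal{H}$ on $n\ge n_0$ vertices with $\|\mathcal{H}\|_p\ge(1-\delta)\|\mathbb{B}_n\|_p$ has a vertex partition $V_1\cup V_2$ with at most $\varepsilon n^3$ edges inside the parts.
\end{enumerate}
\end{theorem}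

We make no claim for non-integer $p\in(1,3)$.

The proof views $\|\mathcal{H}\|_p$ as the $p$-th moment of the normalized codegree of a random pair. Section~\ref{sec:cubic} bounds the third moment by the first two, under a mild condition on each vertex; this already settles the asymptotics for $p=3$ and shows the whole idea. Section~\ref{sec:majorant} passes from cubes to $p$-th powers. Section~\ref{sec:degrees} verifies the vertex condition for extremal $3$-graphs by an induction on $p$, and concludes that they have almost the maximum number of \emph{edges}. From there, the stability theorem for $p=1$ leads to the exact result (Section~\ref{sec:exact}) and to part (b) (Section~\ref{sec:stability}).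

\section{The Fano plane, codegree moments and known results}\label{sec:prelim}

\subsection*{The Fano plane}
Rename the points $1,2,3$ as $y_1,y_2,y_3$ and the points $4,5,6,7$ as $a,b,c,d$. The lines become
\begin{equation}\label{eq:fano}
aby_1,\quad cdy_1,\qquad acy_2,\quad bdy_2,\qquad ady_3,\quad bcy_3,\qquad y_1y_2y_3 .
\end{equation}
Thus each of the three perfect matchings of $\{a,b,c,d\}$ is attached to one point $y_i$, and these three points form a line (Figure~\ref{fig:fano}). Every copy of $\mathbb{F}$ in this paper is found in the form \eqref{eq:fano}.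

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw (210:2) -- (330:2) -- (90:2) -- cycle;
\draw (90:2) -- (270:1);
\draw (330:2) -- (150:1);
\draw (210:2) -- (30:1);
\draw[thick] (0,0) circle (1);
\fill (210:2) circle (0.06) node[below left] {$a$};
\fill (330:2) circle (0.06) node[below right] {$b$};
\fill (90:2) circle (0.06) node[above] {$c$};
\fill (0,0) circle (0.06);
\node at (60:0.3) {$d$};
\fill (270:1) circle (0.06) node[below] {$y_1$};
\fill (150:1) circle (0.06) node[above left] {$y_2$};
\fill (30:1) circle (0.06) node[above right] {$y_3$};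
\end{tikzpicture}
\caption{The Fano plane. Six lines (straight segments) join a pair from $\{a,b,c,d\}$ to a point $y_i$, complementary pairs going to the same $y_i$; the seventh line $y_1y_2y_3$ is the circle.}
\label{fig:fano}
\end{figure}

Two lines share only one point, so the seven lines cover $7\cdot 3=\binom72$ different pairs: \emph{any two points of $\mathbb{F}$ lie on exactly one line}, and each point lies on three lines. This also gives the coloring property used above. Suppose a $2$-coloring has no monochromatic line, and let $S$ be the larger class, $|S|\ge4$. Different pairs of $S$ lie on different lines, so $\binom{|S|}2\le7$ and $|S|=4$. The six lines through pairs of $S$ use up all three lines at each point of $S$, so the seventh line avoids $S$ and is the other class, a contradiction.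

\subsection*{Moments}
Let $\mathcal{H}$ be a $3$-graph on $V$ with $|V|=n$. Write $N(uv)=\{w: uvw\in\mathcal{H}\}$ and $x_{uv}=d(uv)/n\in[0,1)$, and put $x_{uu}=0$. The \emph{link} $L(v)$ is the graph of all pairs $ab$ with $vab\in\mathcal{H}$. For $q\ge1$ let
\[
\lambda_q=\lambda_q(\mathcal{H})=\frac1{n^2}\sum_{(u,v)\in V^2}x_{uv}^q=\frac{2\|\mathcal{H}\|_q}{n^{q+2}},
\qquad
\pi_q=\limsup_{n\to\infty}\frac{2\,\mathrm{ex}_q(n,\mathbb{F})}{n^{q+2}} .
\]
So $\lambda_q$ is the $q$-th moment of $x_{uv}$ for a uniformly random ordered pair, and $\lambda_1=6|\mathcal{H}|/n^3$. In $\mathbb{B}_n$, about half of the ordered pairs have $x\approx1$ and half have $x\approx\frac12$, so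
\[
\lambda_q(\mathbb{B}_n)=\Lambda_q+o(1),\qquad \Lambda_q:=\tfrac12+2^{-q-1},
\]
and $\pi_q\ge\Lambda_q$. Note $\Lambda_1=\frac34$, $\Lambda_2=\frac58$, $\Lambda_3=\frac9{16}$.

The exponent is always fixed. The symbol $o(1)$ denotes a quantity tending to $0$ as $n\to\infty$, uniformly over all vertices and over all $n$-vertex $3$-graphs under consideration. For instance, $\lambda_q(\mathcal{H})\le\pi_q+o(1)$ for $\mathbb{F}$-free $\mathcal{H}$.

\subsection*{Known results}
We use the cases $p=1,2$ only in asymptotic form. The bound $|\mathcal{H}|\le(\frac18+o(1))n^3$ of De Caen and F\"uredi and the known value $\mathrm{ex}_2(n,\mathbb{F})=\|\mathbb{B}_n\|_2$ say that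
\begin{equation}\label{eq:known}
\pi_1=\Lambda_1=\tfrac34,\qquad \pi_2=\Lambda_2=\tfrac58 .
\end{equation}
We also use stability for $p=1$.

\begin{theorem}[Keevash--Sudakov \cite{KS}, F\"uredi--Simonovits \cite{FS}]\label{thm:stab1}
For every $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that every $\mathbb{F}$-free $3$-graph on $n\ge n_0$ vertices with at least $(\frac18-\delta)n^3$ edges has a partition $V_1\cup V_2$ with at most $\varepsilon n^3$ edges inside the parts.
\end{theorem}

Finally, since $\ln 2>\frac23$, taking logarithmic derivatives shows that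
\begin{equation}\label{eq:mono}
(p-c)2^{-p}\ \text{decreases for } p\ge c+\tfrac32,\qquad p^22^{-p}\ \text{decreases for } p\ge3 .
\end{equation}

\section{A cubic inequality and the case $p=3$}\label{sec:cubic}

We want to show $\lambda_3\le\frac9{16}+o(1)$. The bounds \eqref{eq:known} do not suffice: a random variable equal to $1$ with probability $\frac58$ and to $0$ otherwise has first moment $\frac58\le\frac34$ and second moment $\frac58$, but third moment $\frac58>\frac9{16}$. A further constraint on the moments is needed, and it must be tight for $\mathbb{B}_n$.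

To find it, read the three moments on $4$-sets. Let $Q$ be a $4$-set spanning $j=j_Q$ edges. Call a pair $f\subset Q$ \emph{full} if both triples of $Q$ containing $f$ are edges. Two triples of $Q$ share exactly one pair, so $Q$ has $\binom j2$ full pairs. A pair $f$ is full in $\binom{d(f)}2$ sets $Q$. Hence, up to scaling and lower-order terms, $\lambda_1$ is the sum of $j_Q$, $\lambda_2$ is the sum of $\binom{j_Q}2$, and $\lambda_3$ is the sum of the \emph{weights}
\[
w(Q)=\sum_{f\text{ full in }Q}x_f .
\]
In $\mathbb{B}_n$ there are three kinds of $4$-sets. If $Q$ splits as $2+2$, then $j=4$, all six pairs are full, and $w\approx4\cdot1+2\cdot\frac12=5$. If $Q$ splits as $3+1$, then $j=3$, the full pairs are the three pairs through the single vertex, and $w\approx3$. If $Q$ lies in one part, then $j=w=0$. An inequality $w(Q)\le\mu\binom j2+\nu j$ that is tight on all three kinds needs $6\mu+4\nu=5$ and $3\mu+3\nu=3$, so $\mu=\nu=\frac12$. We therefore aim at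
\begin{equation}\label{eq:weight}
w(Q)\le\tfrac12\tbinom{j}{2}+\tfrac12 j .
\end{equation}
For $j=0,1,2,3$ the right side is $0,\frac12,\frac32,3$, and the trivial bound $w(Q)\le\binom j2=0,0,1,3$ suffices. For $j=4$ the trivial bound is $6$ and we need $5$. This is where $\mathbb{F}$-freeness enters, but it is not enough by itself. Let $\mathcal{H}$ consist of all triples with at least two vertices in a fixed $4$-set $Q$. It is $\mathbb{F}$-free, since a copy of $\mathbb{F}$ has two points outside $Q$ and the line through them is not an edge; yet $w(Q)=6(n-2)/n$. In this example the vertices outside $Q$ have only tiny codegrees with one another, and the following condition excludes that.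

Call $\mathcal{H}$ \emph{rich} if
\begin{equation}\label{eq:rich}
\frac1n\sum_{u\in V}x_{vu}^3\ge\frac5{12}\qquad\text{for every vertex } v .
\end{equation}
In $\mathbb{B}_n$ the left side is $\frac9{16}+o(1)$, so there is room to spare.

\begin{lemma}[four-point lemma]\label{lem:four}
Let $\mathcal{H}$ be $\mathbb{F}$-free and rich. Then for any four distinct vertices $a,b,c,d$,
\[
x_{ab}+x_{cd}+x_{ac}+x_{bd}+x_{ad}+x_{bc}\le5 .
\]
\end{lemma}

\begin{proof}
The candidates for $y_1,y_2,y_3$ in \eqref{eq:fano} are the vertices of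
\[
A_1=N(ab)\cap N(cd),\qquad A_2=N(ac)\cap N(bd),\qquad A_3=N(ad)\cap N(bc).
\]
These sets avoid $a,b,c,d$, so $\mathcal{H}$ has no edge $y_1y_2y_3$ with $y_i\in A_i$. Let $a_i=|A_i|/n\le 1$. By inclusion--exclusion $x_{ab}+x_{cd}\le1+a_1$, and likewise for the other two matchings. Suppose the sum exceeds $5$. Then $a_1+a_2+a_3>2$. Permuting $b,c,d$ permutes the matchings, so we may assume $a_1\ge a_2\ge a_3$. Then
\[
a_1>\tfrac23,\qquad a_2\ge\tfrac12(a_2+a_3)>\tfrac12(2-a_1)\ge\tfrac12,\qquad a_3>2-a_1-a_2\ge0 .
\]
Pick $e\in A_3$. For $u\in A_1\setminus\{e\}$, a vertex $y\in N(eu)\cap A_2$ would give the forbidden edge $uye$. So $x_{eu}\le1-a_2<\frac12$ for all $u\in A_1$, the case $u=e$ being trivial. Therefore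
\[
\frac1n\sum_ux_{eu}^3\le(1-a_1)+\tfrac18a_1=1-\tfrac78a_1<1-\tfrac78\cdot\tfrac23=\tfrac5{12},
\]
which contradicts \eqref{eq:rich}.
\end{proof}

\begin{proposition}[cubic inequality]\label{prop:cubic}
If $\mathcal{H}$ is $\mathbb{F}$-free and rich, then $\lambda_3\le\frac12\lambda_2+\frac13\lambda_1+\frac1n$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:four}, inequality \eqref{eq:weight} holds for $j=4$, hence for every $4$-set $Q$. We sum it over $Q$; below, $f$ runs over unordered pairs. Since $\sum_fd(f)^q=\frac12n^{q+2}\lambda_q$,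
\[
\sum_Qw(Q)=\sum_f\frac{d(f)}n\binom{d(f)}2=\tfrac14n^4\lambda_3-\tfrac14n^3\lambda_2,
\qquad
\sum_Q\binom{j_Q}2=\sum_f\binom{d(f)}2\le\tfrac14n^4\lambda_2 .
\]
Each edge lies in $n-3$ sets $Q$, so $\sum_Qj_Q=(n-3)|\mathcal{H}|\le\frac16n^4\lambda_1$. Hence $\frac14n^4\lambda_3-\frac14n^3\lambda_2\le\frac18n^4\lambda_2+\frac1{12}n^4\lambda_1$. Divide by $\frac14n^4$ and use $\lambda_2\le1$.
\end{proof}

For rich $3$-graphs the case $p=3$ is now one line. By \eqref{eq:known},
\begin{equation}\label{eq:p3}
\lambda_3\le\tfrac12\cdot\tfrac58+\tfrac13\lambda_1+o(1)=\tfrac9{16}-\tfrac13\big(\tfrac34-\lambda_1\big)+o(1).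
\end{equation}
This says two things: $\lambda_3\le\Lambda_3+o(1)$, and near-equality forces $\lambda_1$ close to $\frac34$, which is the hypothesis of Theorem~\ref{thm:stab1}. The next section proves the analogue of \eqref{eq:p3} for every $p\ge3$.

\section{From cubes to $p$-th powers}\label{sec:majorant}

We now have upper bounds for the averages of $x$, of $x^2$ and of $x^3-\frac12x^2-\frac13x$. To bound $\lambda_p$, we look for a pointwise majorant of $x^p$ that combines these three functions with nonnegative coefficients and a constant. To lose nothing on $\mathbb{B}_n$, it must agree with $x^p$ at $x=\frac12$ and $x=1$, and since $\frac12$ is an interior point it must be tangent there. To force $\lambda_1\to\frac34$, the coefficient of $x$ must be strictly positive.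

\begin{lemma}\label{lem:majorant}
For every real $p\ge3$ there are $A\in\mathbb{R}$, $B_1>0$, $B_2\ge0$, $C>0$ such that
\[
P(x)=A+B_1x+B_2x^2+C\big(x^3-\tfrac12x^2-\tfrac13x\big)
\]
satisfies $x^p\le P(x)$ on $[0,1]$, with equality at $x=\frac12$ and $x=1$. Moreover, $A+\frac34B_1+\frac58B_2=\Lambda_p$.
\end{lemma}

\begin{proof}
Let $f(x)=x^p$, $w=2^{-p}$, and
\[
\alpha=1-2pw,\qquad \beta=(6p+4)w-4,\qquad \gamma=4-4(p+1)w .
\]
Then $\alpha+\frac12\beta+\frac14\gamma=w=f(\frac12)$, $\ \beta+\gamma=2pw=f'(\frac12)$ and $\alpha+\beta+\gamma=1=f(1)$. So the quadratic $\alpha+\beta x+\gamma x^2$ meets the three contact conditions, and the cubics that meet them are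
\[
P_C(x)=\alpha+\beta x+\gamma x^2+C\big(x-\tfrac12\big)^2(x-1),\qquad C\in\mathbb{R}.
\]
By \eqref{eq:mono}, $pw\le\frac38$ and $(p+1)w\le\frac12$, so $\alpha\ge\frac14$ and $\gamma\ge2$.

\emph{For which $C$ is $P_C$ a majorant?} Since $P_C(0)=\alpha-\frac C4$, we need $C\le4\alpha$. We claim this suffices. As $P_C-P_{4\alpha}=(C-4\alpha)(x-\frac12)^2(x-1)\ge0$ on $[0,1]$ for $C\le4\alpha$, it is enough to treat $C=4\alpha$, where $P_{4\alpha}$ also agrees with $f$ at $0$. At $x\in\{0,\frac12,1\}$ equality holds. Fix any other $x\in(0,1)$ and choose $K$ so that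
\[
F(y)=f(y)-P_{4\alpha}(y)-Ky\big(y-\tfrac12\big)^2(y-1)
\]
vanishes at $y=x$. The function $F$ is continuous on $[0,1]$, smooth on $(0,1]$, and vanishes at the four points $0,\frac12,1,x$. By Rolle's theorem $F'$ has a zero in each of the three open intervals between them, and also $F'(\frac12)=0$. So $F'$ has four distinct zeros in $(0,1)$, and three more applications of Rolle's theorem give $\xi\in(0,1)$ with $F^{(4)}(\xi)=0$. Thus
\[
24K=f^{(4)}(\xi)=p(p-1)(p-2)(p-3)\,\xi^{p-4}\ge0,
\]
and $f(x)-P_{4\alpha}(x)=Kx(x-\frac12)^2(x-1)\le0$. This proves the claim.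

\emph{Signs of the coefficients.} Since $(x-\frac12)^2(x-1)=x^3-2x^2+\frac54x-\frac14$, the cubic $P_C$ has the form in the lemma with
\[
A=\alpha-\tfrac14C,\qquad B_1=\beta+\big(\tfrac54+\tfrac13\big)C=\beta+\tfrac{19}{12}C,\qquad B_2=\gamma-\big(2-\tfrac12\big)C=\gamma-\tfrac32C .
\]
So $B_2\ge0$ requires $C\le\frac23\gamma$, while $B_1$ increases with $C$. Take the largest admissible value, $C=\min\{4\alpha,\frac23\gamma\}>0$. If $C=\frac23\gamma$, then
\[
B_1=\beta+\tfrac{19}{18}\gamma=\tfrac29+\tfrac19(16p-2)w>0 .
\]
If $C=4\alpha$, then $B_1=\beta+\frac{19}3\alpha=\frac73-\frac{20}3(p-\frac35)w$. By \eqref{eq:mono}, $\frac{20}3(p-\frac35)2^{-p}$ is at most its value $2$ at $p=3$, so $B_1\ge\frac13$.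

Finally, average $P=P_C$ over $\{\frac12,1\}$. By the contact conditions this gives $\frac12(2^{-p}+1)=\Lambda_p$. Term by term it gives $A+\frac34B_1+\frac58B_2+C(\frac9{16}-\frac5{16}-\frac14)$, and the last bracket is $0$.
\end{proof}

\begin{remark}
For $p=3$ we get $C=1$, $A=0$, $B_1=\frac13$, $B_2=\frac12$ and $P(x)=x^3$, which recovers \eqref{eq:p3}. For $p=4$ we get $C=\frac{11}6$, $A=\frac1{24}$, $B_1=\frac{47}{72}$, $B_2=0$. The choice $C=0$, which avoids the cubic inequality, gives $B_1=\beta\le\frac{11}4-4<0$, of the wrong sign. The hypothesis $p\ge3$ gives $f^{(4)}\ge0$; for $2<p<3$ this derivative is negative on $(0,1)$ and the argument breaks down.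
\end{remark}

\begin{proposition}\label{prop:moment}
Let $p\ge3$ and let $\mathcal{H}$ be $\mathbb{F}$-free and rich. Then
\[
\lambda_p\le\Lambda_p-B_1\big(\tfrac34-\lambda_1\big)+o(1)\le\Lambda_p+o(1).
\]
In particular, if $\lambda_p\ge\Lambda_p-o(1)$ along a sequence of such $3$-graphs with $n\to\infty$, then $\lambda_1\to\frac34$.
\end{proposition}

\begin{proof}
Average $x_{uv}^p\le P(x_{uv})$ over $V^2$. Proposition~\ref{prop:cubic} with $C>0$, and $\lambda_2\le\frac58+o(1)$ with $B_2\ge0$, give
\[
\lambda_p\le A+B_1\lambda_1+B_2\lambda_2+C\big(\lambda_3-\tfrac12\lambda_2-\tfrac13\lambda_1\big)\le A+B_1\lambda_1+\tfrac58B_2+o(1).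
\]
By the last identity of Lemma~\ref{lem:majorant} this is the first inequality. The rest follows from $\lambda_1\le\frac34+o(1)$ and $B_1>0$.
\end{proof}

\section{Degrees in extremal $3$-graphs and the value of $\pi_p$}\label{sec:degrees}

It remains to show that extremal $3$-graphs are rich. In an extremal $3$-graph all vertices should contribute about equally to the norm, since otherwise one could replace a poor vertex by a copy of a good one. The contribution of $v$ has two sources: the pairs containing $v$, and the pairs in $L(v)$, whose codegree counts $v$. Fix $p\ge3$ and set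
\[
U_v=\frac1n\sum_{u}x_{vu}^p,\qquad J_v=\frac1{n^2}\sum_{(a,b):\,ab\in L(v)}x_{ab}^{p-1},\qquad D_v=2U_v+pJ_v .
\]
The average of $U_v$ over $v$ is $\lambda_p$. An ordered pair $(a,b)$ appears in $J_v$ for $nx_{ab}$ vertices $v$, so the average of $J_v$ is also $\lambda_p$. Thus
\begin{equation}\label{eq:avg}
\frac1n\sum_vD_v=(p+2)\lambda_p,\qquad\text{and trivially}\qquad J_v\le\lambda_{p-1}.
\end{equation}
Since $x^p\le x^3$ on $[0,1]$, a $3$-graph with $U_v\ge\frac5{12}$ for all $v$ is rich.

We use the mean value theorem in the form $q(t-1)^{q-1}\le t^q-(t-1)^q\le qt^{q-1}$ for $t\ge1$, $q\ge1$.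

\begin{lemma}[deletion]\label{lem:delete}
For every $3$-graph $\mathcal{H}$ on $n$ vertices and every vertex $v$, we have $2\|\mathcal{H}-v\|_p\ge2\|\mathcal{H}\|_p-n^{p+1}D_v$.
\end{lemma}

\begin{proof}
Deleting $v$ removes the pairs $vu$ and lowers the codegree of each pair of $L(v)$ by one. So
\[
\|\mathcal{H}\|_p-\|\mathcal{H}-v\|_p=\sum_ud(vu)^p+\sum_{ab\in L(v)}\big(d(ab)^p-(d(ab)-1)^p\big)\le n^{p+1}U_v+\tfrac p2\,n^{p+1}J_v .\qedhere
\]
\end{proof}

\begin{lemma}[regularity]\label{lem:regular}
If $\mathcal{H}$ is $p$-extremal on $n$ vertices, then $|D_v-(p+2)\lambda_p|\le(p+1)(p+2)/n$ for all $v$.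
\end{lemma}

\begin{proof}
Let $v\ne w$. Let $\mathcal{H}'$ arise from $\mathcal{H}-v$ by adding a new vertex $w'$ and the edges $w'ab$ for all $ab\in L(w)$ with $v\notin\{a,b\}$. No edge contains both $w$ and $w'$, and any two points of $\mathbb{F}$ lie on a line, so a copy of $\mathbb{F}$ in $\mathcal{H}'$ uses at most one of them. Replacing $w'$ by $w$ if necessary would give a copy in $\mathcal{H}-v$. Hence $\mathcal{H}'$ is $\mathbb{F}$-free, and $\|\mathcal{H}'\|_p\le\|\mathcal{H}\|_p$.

Let $d'$ be the codegree in $\mathcal{H}-v$, so $d'\ge\max\{d-1,0\}$. The pair $w'u$ has codegree $d'(wu)$ for $u\ne w$, and the new edges raise the codegrees of their pairs $ab$ by one: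
\[
\|\mathcal{H}'\|_p-\|\mathcal{H}-v\|_p=\sum_{u\notin\{v,w\}}d'(wu)^p+\sum_{ab\in L(w),\ v\notin ab}\big((d'(ab)+1)^p-d'(ab)^p\big).
\]
In the first sum $d'(wu)^p\ge d(wu)^p-pn^{p-1}$, and the missing term $u=v$ is worth at most $n^p$; so the sum is at least $n^{p+1}U_w-(p+1)n^p$. In the second sum each term is at least $p\,d'(ab)^{p-1}\ge p\,d(ab)^{p-1}-p(p-1)n^{p-2}$. There are at most $n^2/2$ terms, and at most $n$ pairs of $L(w)$ contain $v$; so the sum is at least $\frac p2n^{p+1}J_w-\frac12p(p-1)n^p-pn^p$. Altogether,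
\[
2\|\mathcal{H}'\|_p-2\|\mathcal{H}-v\|_p\ge n^{p+1}D_w-(p+1)(p+2)n^p .
\]
Comparing with Lemma~\ref{lem:delete} gives $D_w\le D_v+(p+1)(p+2)/n$ for all $v,w$. The average $(p+2)\lambda_p$ lies between the smallest and the largest $D_v$, and the lemma follows.
\end{proof}

Regularity controls $D_v$, whereas richness concerns $U_v$. The only available upper bound on $J_v$ is $\lambda_{p-1}$, and this is what makes the proof an induction from $p-1$ to $p$. Put
\[
u_p=(p+2)\Lambda_p-p\,\pi_{p-1}.
\]
By \eqref{eq:avg}, for every $\eta\ge0$ and every vertex $v$ of an $\mathbb{F}$-free $3$-graph,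
\begin{equation}\label{eq:U}
D_v\ge(p+2)\Lambda_p-\eta\quad\Longrightarrow\quad 2U_v\ge u_p-\eta-o(1).
\end{equation}

\begin{proposition}\label{prop:density}
Let $p\ge3$ be real. Then $u_p\ge\frac{27}{32}$ and $\pi_p=\Lambda_p$. If $\mathcal{H}_n$ is $p$-extremal on $n$ vertices, then $\lambda_1(\mathcal{H}_n)\to\frac34$.
\end{proposition}

\begin{proof}
First we show that, for a given $p$, the bound $u_p\ge\frac{27}{32}$ implies the other two statements. Let $\mathcal{H}_n$ be $p$-extremal. Then $\lambda_p(\mathcal{H}_n)\ge\lambda_p(\mathbb{B}_n)=\Lambda_p-o(1)$, so Lemma~\ref{lem:regular} and \eqref{eq:U} give $2U_v\ge\frac{27}{32}-o(1)$ for all $v$. As $\frac{27}{32}-\frac56=\frac1{96}>0$, the $3$-graph $\mathcal{H}_n$ is rich for large $n$. Proposition~\ref{prop:moment} gives $\pi_p\le\Lambda_p$ and $\lambda_1(\mathcal{H}_n)\to\frac34$.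

Now we bound $u_p$. Whenever $\pi_{p-1}=\Lambda_{p-1}$,
\begin{equation}\label{eq:up}
u_p=(p+2)\big(\tfrac12+2^{-p-1}\big)-p\big(\tfrac12+2^{-p}\big)=1-(p-2)2^{-p-1}.
\end{equation}

\emph{Case $p=3$.} Here $\pi_2=\Lambda_2$ by \eqref{eq:known}, so $u_3=\frac{15}{16}$. Consequently $\pi_3=\frac9{16}$.

\emph{Case $p=3+\theta$ with $0<\theta<1$.} We do not know $\pi_{p-1}$, but we can interpolate. The weighted arithmetic--geometric mean inequality gives $x^{2+\theta}\le(1-\theta)x^2+\theta x^3$, so $\pi_{p-1}\le(1-\theta)\frac58+\theta\frac9{16}=\frac58-\frac\theta{16}$. With $2^{-\theta}\ge1-\theta\ln2\ge1-\frac7{10}\theta$,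
\[
u_p\ge\frac{5+\theta}2+\frac{(5+\theta)(1-\frac7{10}\theta)}{16}-(3+\theta)\Big(\frac58-\frac\theta{16}\Big)=\frac{15}{16}-\frac{3}{32}\theta+\frac{3}{160}\theta^2\ge\frac{27}{32}.
\]

\emph{Case $p\ge4$.} Induct on $\lfloor p\rfloor$. The proposition holds for $p-1\ge3$, so \eqref{eq:up} applies. By \eqref{eq:mono}, $(p-2)2^{-p-1}$ is at most its value $\frac1{16}$ at $p=4$, so $u_p\ge\frac{15}{16}$.
\end{proof}

For integer $p$ the induction runs through integers only, and the middle case is not needed.

\section{The exact result}\label{sec:exact}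

We prove Theorem~\ref{thm:real}(a), and with it Theorem~\ref{thm:integer}. Fix $p\ge3$, and for each $n$ let $\mathcal{H}=\mathcal{H}_n$ be an arbitrary $p$-extremal $3$-graph. We show $\mathcal{H}_n=\mathbb{B}_n$ for large $n$. Stability makes $\mathcal{H}$ close to $\mathbb{B}_n$ on average, but it says nothing about a single vertex. The plan is to show that \emph{every} link looks like a link in $\mathbb{B}_n$, using regularity, and then that one edge inside a part would create a Fano plane.

\subsection*{The partition}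
By Proposition~\ref{prop:density}, $|\mathcal{H}|=(\frac18-o(1))n^3$. Call a pair or triple \emph{inner} if it lies inside one part of a given partition, and \emph{crossing} otherwise. Let $V_1\cup V_2$ be a partition with the fewest inner edges. By Theorem~\ref{thm:stab1} their number is at most $\varepsilon_nn^3$ for some $\varepsilon_n\to0$. There are $\frac12|V_1||V_2|(n-2)\le\frac18n^3$ crossing triples, and $(\frac18-o(1))n^3$ of them are edges. Hence $|V_1||V_2|\ge(\frac14-o(1))n^2$, which gives $|V_i|=(\frac12+o(1))n$, and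
\begin{equation}\label{eq:missing}
\text{all but $o(n^3)$ crossing triples are edges of $\mathcal{H}$.}
\end{equation}
Each inner edge contains three inner pairs, so at most $3\sqrt{\varepsilon_n}\,n^2$ inner pairs lie in $\sqrt{\varepsilon_n}\,n$ or more inner edges. For every other inner pair the codegree is at most $\sqrt{\varepsilon_n}\,n$ plus the size of the opposite part. Thus
\begin{equation}\label{eq:innerpairs}
\text{all but $o(n^2)$ inner pairs have $x\le\tfrac12+o(1)$.}
\end{equation}

\subsection*{The links}
For a vertex $v$, let $\ell_1(v)$, $\ell_2(v)$, $\ell_\times(v)$ be $n^{-2}$ times the number of ordered pairs $(a,b)$ with $ab\in L(v)$ that lie inside $V_1$, lie inside $V_2$, or are crossing. Then $\ell_i\le\frac14+o(1)$ and $\ell_\times\le\frac12$.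

\begin{lemma}\label{lem:links}
Uniformly over $v\in V_1$, we have $\ell_1(v)=o(1)$ and $\ell_2(v)=\frac14-o(1)$. The same holds with $1$ and $2$ exchanged.
\end{lemma}

\begin{proof}
Let $v\in V_1$. Moving $v$ to $V_2$ replaces the $\frac12\ell_1n^2$ inner edges at $v$ by $\frac12\ell_2n^2$ inner edges and changes nothing else. By the choice of the partition, $\ell_1\le\ell_2$.

\emph{Step 1: $\ell_1=o(1)$.} Fix $\eta>0$ and suppose $\ell_1\ge\eta$, so that also $\ell_2\ge\eta$. Choose ordered pairs $(y_i,z_i)$ with $y_iz_i\in L(v)$ as follows: $(y_1,z_1)$ inside $V_1$, then $(y_2,z_2)$ inside $V_2$, then any $(y_3,z_3)$ disjoint from both. There are at least $\eta n^2\cdot\eta n^2\cdot(2\eta n^2-8n)\ge\eta^3n^6$ choices for large $n$. With $(a,b,c,d)=(v,z_1,z_2,z_3)$, the list \eqref{eq:fano} consists of the edges $vy_iz_i$ and the four triples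
\[
y_1y_2y_3,\qquad y_1z_2z_3,\qquad z_1y_2z_3,\qquad z_1z_2y_3 .
\]
Each of the four meets $\{y_1,z_1\}\subset V_1$ and $\{y_2,z_2\}\subset V_2$, so it is crossing, and at least one is not an edge. A given triple arises from at most $4\cdot3!\cdot n^3$ choices: pick which of the four it is, label its vertices, and pick the other three vertices. So at least $\eta^3n^3/24$ crossing triples are missing, which contradicts \eqref{eq:missing} once $n$ exceeds a bound independent of $v$.

\emph{Step 2: $\ell_2=\frac14-o(1)$.} So far nothing prevents $L(v)$ from being sparse; this is excluded by regularity. We have $\sum_{u\in V_1}|N(vu)\cap V_1|=\ell_1n^2=o(n^2)$, so $x_{vu}\le\frac12+o(1)$ for all but $o(n)$ vertices $u\in V_1$. Using $x_{vu}\le1$ for $u\in V_2$, we get $U_v\le\frac12 2^{-p}+\frac12+o(1)=\Lambda_p+o(1)$. Lemma~\ref{lem:regular} and $\lambda_p\ge\Lambda_p-o(1)$ give $2U_v+pJ_v\ge(p+2)\Lambda_p-o(1)$, hence $J_v\ge\Lambda_p-o(1)$. On the other hand, by \eqref{eq:innerpairs} and Step 1,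
\[
J_v\le\ell_\times+2^{1-p}(\ell_1+\ell_2)+o(1)\le\tfrac12+2^{1-p}\ell_2+o(1).
\]
Since $\Lambda_p=\frac12+2^{1-p}\cdot\frac14$, we obtain $\ell_2\ge\frac14-o(1)$.
\end{proof}

\subsection*{No inner edges}
Suppose $y_1y_2y_3$ is an edge inside $V_1$. There are $(\frac14+o(1))n^2$ ordered pairs in $V_2$, so by Lemma~\ref{lem:links} each $L(y_i)$ contains all but a $o(1)$ fraction of the pairs inside $V_2$. Let $(a,b,c,d)$ be a uniformly random sequence of four distinct vertices of $V_2$. Each of its six pairs is a uniformly random pair in $V_2$, so by the union bound, with probability $1-o(1)$,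
\[
ab,cd\in L(y_1),\qquad ac,bd\in L(y_2),\qquad ad,bc\in L(y_3).
\]
Together with $y_1y_2y_3$ this is the copy \eqref{eq:fano} of $\mathbb{F}$, a contradiction. The same argument excludes edges inside $V_2$. So $\mathcal{H}$ is contained in the complete bipartite $3$-graph with parts $V_1,V_2$. That $3$-graph is $\mathbb{F}$-free, and adding an edge strictly increases the norm, so by extremality $\mathcal{H}$ equals it.

\subsection*{Balance of the parts}
Let $|V_1|=\frac n2+t_n$, where $t_n=o(n)$. Then $\|\mathcal{H}\|_p=\Phi(t_n)$, where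
\[
\Phi(t)=\Big(\frac{n^2}4-t^2\Big)(n-2)^p+g\Big(\frac n2+t\Big)+g\Big(\frac n2-t\Big),\qquad g(s)=\frac{s(s-1)}2(n-s)^p .
\]
Regard $\Phi$ as an even function of a real variable. We have
\[
g''(s)=(n-s)^p-p(2s-1)(n-s)^{p-1}+\tfrac12p(p-1)s(s-1)(n-s)^{p-2},
\]
which equals $\big(1-2p+\frac12p(p-1)+o(1)\big)(n/2)^p$ for $s=(\frac12+o(1))n$. Hence, uniformly for $|t|\le|t_n|$,
\[
n^{-p}\Phi''(t)=-2+2^{-p}(p^2-5p+2)+o(1)\le-2+p^22^{-p}+o(1)\le-2+\tfrac98+o(1),
\]
by \eqref{eq:mono}. So for large $n$ we have $\Phi''<0$ on $[-|t_n|,|t_n|]$. Since $\Phi'(0)=0$, the function $\Phi$ is strictly decreasing on $[0,|t_n|]$. Let $t^*\in\{0,\frac12\}$ be the value with $\frac n2+t^*\in\mathbb{Z}$, so that $\|\mathbb{B}_n\|_p=\Phi(t^*)$ and $|t_n|\ge t^*$. If $|t_n|>t^*$, then $\|\mathcal{H}\|_p=\Phi(|t_n|)<\Phi(t^*)$, contradicting extremality. Hence $|t_n|=t^*$ and $\mathcal{H}=\mathbb{B}_n$. This proves Theorem~\ref{thm:real}(a) and Theorem~\ref{thm:integer}. \qed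

\section{Stability}\label{sec:stability}

We prove Theorem~\ref{thm:real}(b). If it fails for some $\varepsilon>0$, there are $\mathbb{F}$-free $3$-graphs $\mathcal{H}_n$, along a sequence $n\to\infty$, with $\lambda_p(\mathcal{H}_n)\ge\Lambda_p-o(1)$ and with no partition having at most $\varepsilon n^3$ inner edges. We show that $|\mathcal{H}_n|\ge(\frac18-o(1))n^3$, which contradicts Theorem~\ref{thm:stab1}.

A near-extremal $3$-graph need not be rich: it may have isolated vertices. So we remove the vertices of low degree and show that there are few of them. Let $\eta=\frac1{200}$. Put $G_0=\mathcal{H}_n$. As long as $G_i$ has a vertex $v$ with $D_v(G_i)\le(p+2)\Lambda_p-\eta$, where $D_v(G_i)$ is normalized with the number $n-i$ of vertices of $G_i$, let $G_{i+1}=G_i-v$. By Lemma~\ref{lem:delete},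
\[
2\|G_{i+1}\|_p\ge2\|G_i\|_p-(n-i)^{p+1}\big((p+2)\Lambda_p-\eta\big).
\]
Comparing with an integral,
\[
\sum_{N=n-s+1}^{n}N^{p+1}\le n^{p+1}+\int_{n-s}^{n}t^{p+1}\,dt=n^{p+1}+\frac{n^{p+2}-(n-s)^{p+2}}{p+2}.
\]
Since $2\|G_0\|_p\ge(\Lambda_p-o(1))n^{p+2}$, after $s$ steps
\begin{equation}\label{eq:process}
2\|G_s\|_p\ge\Lambda_p(n-s)^{p+2}+\frac{\eta}{p+2}\big(n^{p+2}-(n-s)^{p+2}\big)-o(n^{p+2}).
\end{equation}
Fix $\kappa\in(0,\frac12)$ and suppose the process reaches step $s=\lceil\kappa n\rceil$. As $n-s\to\infty$ and $\pi_p=\Lambda_p$ by Proposition~\ref{prop:density}, we have $2\|G_s\|_p\le\Lambda_p(n-s)^{p+2}+o(n^{p+2})$. With \eqref{eq:process} this gives $\frac\eta{p+2}\big(1-(1-\kappa)^{p+2}\big)\le o(1)$, which is false for large $n$. Since $\kappa$ is arbitrary, the process stops after $s=o(n)$ steps.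

Let $G=G_s$ be the final $3$-graph, on $(1-o(1))n$ vertices. By \eqref{eq:process}, $\lambda_p(G)\ge\Lambda_p-o(1)$. Every vertex of $G$ has $D_v>(p+2)\Lambda_p-\eta$, so \eqref{eq:U} and Proposition~\ref{prop:density} give $2U_v\ge\frac{27}{32}-\frac1{200}-o(1)$. This exceeds $\frac56$ for large $n$, because $\frac1{200}<\frac1{96}$. So $G$ is rich, and Proposition~\ref{prop:moment} gives $\lambda_1(G)\to\frac34$. Therefore
\[
|\mathcal{H}_n|\ge|G|=\tfrac16\lambda_1(G)(n-s)^3=\big(\tfrac18-o(1)\big)n^3,
\]
which completes the proof of Theorem~\ref{thm:real}(b). \qed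

\begin{thebibliography}{9}

\bibitem{FS}
F\"uredi and Simonovits,
\emph{Triple systems not containing a Fano configuration},
Combin. Probab. Comput. 14 (2005).

\bibitem{HLZ}
Jianfeng Hou, Xizhi Liu, Yixiao Zhang,
\emph{Exact Tur\'an number of the Fano plane in the $\ell_2$-norm},
arXiv:2507.12354 (2025).

\bibitem{KS}
Keevash and Sudakov,
\emph{The Tur\'an number of the Fano plane},
Combinatorica 25 (2005).

\end{thebibliography}
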